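# Gromov hyperbolic spaces without linear filling in dimension $k\ge 2$

## 1. Pushing cycles inward: hyperbolic space, a circle, a hyperbolic surface

Take a $k$-dimensional cycle $T$ in a metric space and fill it by a $(k+1)$-dimensional chain $S$, so that $\partial S=T$. How large must $S$ be, compared with $T$? In a negatively curved space one expects that $S$ need not be larger than a constant times $T$: push the cycle inward, and it shrinks exponentially fast, so the volume swept out is a convergent geometric series. So if someone asks whether a Gromov hyperbolic space has linear filling in dimension $k$, under reasonable assumptions on small-scale and topological behavior, the first guess is *yes*. Let us make the question precise and then test the guess.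

Throughout, $X$ is a complete metric space, $\mathbf I_m(X)$ is the space of $m$-dimensional integral currents of Ambrosio and Kirchheim (recalled in Section 2), $\mathbf M$ is mass, $\partial$ the boundary and $\operatorname{spt}$ the support. A current $T\in\mathbf I_m(X)$, $m\ge1$, is a *cycle* if $\partial T=0$.

**Definition (cone type inequality).** $X$ admits a cone type inequality for $\mathbf I_m(X)$ if there is $c>0$ such that every cycle $T\in\mathbf I_m(X)$ with bounded support has a filling $S\in\mathbf I_{m+1}(X)$, $\partial S=T$, with $\mathbf M(S)\le c\,\operatorname{diam}(\operatorname{spt}T)\,\mathbf M(T)$.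

**Definition (filling volume).** For a cycle $T\in\mathbf I_k(X)$ let $\operatorname{Fillvol}(T)=\inf\{\mathbf M(S):S\in\mathbf I_{k+1}(X),\ \partial S=T\}$, and let
$$\operatorname{FV}_{k+1}(r)=\sup\{\operatorname{Fillvol}(T):T\in\mathbf I_k(X)\text{ a cycle},\ \mathbf M(T)\le r\}.$$

**Definition (linear isoperimetric inequality).** $X$ admits a linear isoperimetric inequality for $\mathbf I_k(X)$ if there is $D>0$ such that every cycle $T\in\mathbf I_k(X)$ has a filling $S\in\mathbf I_{k+1}(X)$ with $\mathbf M(S)\le D\,\mathbf M(T)$.

*Gromov hyperbolic* has the usual meaning: there is $\delta\ge0$ such that every geodesic triangle is $\delta$-thin.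

**Problem** (from Stefan Wenger, "The asymptotic rank of metric spaces", arXiv:math/0701212 (2007)). Let $Y$ be a complete geodesic Gromov hyperbolic metric space, let $k\ge2$, and suppose that $Y$ admits cone type inequalities for $\mathbf I_m(Y)$, $m=1,\dots,k$. Does $Y$ admit a linear isoperimetric inequality for $\mathbf I_k(Y)$?

For context: $X$ admits an *isoperimetric inequality of infinite rank* for $\mathbf I_k(X)$ if for every $\varepsilon>0$ there is $D_\varepsilon$ with $\operatorname{FV}_{k+1}(r)\le D_\varepsilon r^{1+\varepsilon}$ for all $r\ge1$. (A bound $\operatorname{FV}_{k+1}(r)\le Dr(1+\log r)$ would be enough, since $\log r\le r^\varepsilon/\varepsilon$.) It is known that if $k'\le k$, if $X$ admits cone type inequalities for $\mathbf I_m(X)$, $m=k',\dots,k$, and if $X$ admits an isoperimetric inequality of infinite rank for $\mathbf I_{k'}(X)$, then it admits one for $\mathbf I_k(X)$. The problem concerns the exponent $1$ itself, without the $\varepsilon$.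

**First test: $\mathbb H^n$.** Let $T$ be a smooth singular $k$-cycle in $\mathbb H^n$, $k\ge1$. Fix $o$, and let $\Phi_t$ move each point toward $o$ at unit speed, stopping at $o$. In polar coordinates the metric is $dr^2+\sinh^2 r\,d\vartheta^2$. So at a point with $r>t$ the differential of $\Phi_t$ keeps the radial component of a vector and multiplies the tangential component by $\sinh(r-t)/\sinh r\le e^{-t}$ (the function $e^{-s}\sinh s=(1-e^{-2s})/2$ increases). In the prism $(t,p)\mapsto\Phi_t(\sigma(p))$ over a simplex $\sigma$ of $T$, the direction $\partial_t$ is radial, so only the tangential parts of the other $k$ directions contribute to $(k+1)$-volume. The Jacobian is therefore at most $e^{-kt}$ times that of $\sigma$ where $r>t$, and it is $0$ where $r<t$. For large $t$ the cycle has been pushed to the constant $o$, and the swept volume is at most $\int_0^\infty e^{-kt}\,dt=1/k$ times the volume of $T$. The guess holds, with $D=1/k$.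

**Second test: a cone over a circle.** Here is the combinatorial model that will be used for the rest of the talk. Let $(Z,d)$ be a countable metric space. Put $V=Z\times\mathbb N_0$; call $j$ the *height* and $x$ the *base point* of $(x,j)$. Distinct vertices $(x,i),(y,j)$ are *adjacent* if
$$|i-j|\le1\quad\text{and}\quad d(x,y)\le2^{\min(i,j)}.\tag{1.1}$$
Let $K$ be the flag complex: its simplices are the finite cliques. At height $j$ one sees $Z$ at scale $2^j$. If $Z$ is a point, $K$ is a half line. If $Z=\{x,y\}$ with $d(x,y)=2^h$, $h\in\mathbb N_0$, then an edge which changes the base point has both ends at height $\ge h$. So the edge path distance between $(x,0)$ and $(y,0)$ is exactly $2h+1$: up, across, down. It is about twice the logarithm of the distance, as between points of a horosphere in $\mathbb H^n$.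

*Simplicial chains* are integral combinations of oriented simplices; a permutation of the vertices multiplies a simplex by its sign, a tuple with a repeated vertex is $0$, and $|\cdot|_1$ is the sum of the absolute values of the coefficients. Now let $Z=\mathbb Z/2^p\mathbb Z$, $p\ge2$, with the arc metric, and for $0\le j\le p-1$ let $z_j$ be the sum of the $2^{p-j}$ edges $[(x,j),(x+2^j,j)]$, $x$ a multiple of $2^j$. Let $j\le p-2$ and let $x$ be a multiple of $2^{j+1}$. With
$$a=(x,j),\quad b=(x+2^j,j),\quad c=(x+2^{j+1},j),\quad a'=(x,j+1),\quad c'=(x+2^{j+1},j+1),$$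
the triangles $[a,b,a']$, $[b,c,c']$, $[b,c',a']$ exist by (1.1), and the boundary of their sum is
$$[a,b]+[b,c]-[a',c']+[c,c']-[a,a'].$$
Sum over $x$: the vertical edges cancel, and we get a chain with $3\cdot2^{p-j-1}$ triangles and boundary $z_j-z_{j+1}$. Moreover $z_{p-1}=[(0,p-1),(2^{p-1},p-1)]+[(2^{p-1},p-1),(0,p-1)]=0$. So $z_0$, which has $2^p$ edges, is filled by $\sum_{j=0}^{p-2}3\cdot2^{p-j-1}=3(2^p-2)<3|z_0|_1$ triangles. Again linear, and again because of a geometric series: one level up, edges may be twice as long, so half as many are needed.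

**Where the series stops being geometric.** The general argument is now clear: lift the cycle level by level, and at each level re-triangulate it with simplices twice as large, so that there are fewer by a definite factor. Try this with $k=2$ over the vertex set of a fine triangulation of a closed *hyperbolic* surface $M$ of large injectivity radius. At height $j$ we are allowed triangles with sides up to $2^j$; as long as $2^j$ is small against the injectivity radius, such triangles lift to $\mathbb H^2$ and may be straightened. But by Gauss–Bonnet a geodesic triangle in $\mathbb H^2$ has area less than $\pi$, *however long its sides are*. To cover $M$ once we need at least $\operatorname{area}(M)/\pi$ triangles at every height. No re-triangulation, however clever, makes the cycle smaller. If this persists up to height $J$, filling costs about $J\cdot\operatorname{area}(M)$, and with $J\to\infty$ the guess would be false.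

This explains why the circle is harmless: a geodesic $1$-simplex has unbounded length, while for $k\ge2$ geodesic $k$-simplices of $\mathbb H^k$ have bounded volume (Lemma 7.2). The rest of the talk turns the obstruction into a theorem: the answer to the Problem is **no**, for every $k\ge2$.

## 2. Integral currents: the facts in use

An $m$-current $T$ in $X$ is a multilinear functional $T(f,\pi_1,\dots,\pi_m)$ of a bounded Lipschitz function $f$ and Lipschitz functions $\pi_i$ (think of the form $f\,d\pi_1\wedge\dots\wedge d\pi_m$), with continuity and locality axioms and a finite Borel measure $\|T\|$, its mass measure. This is the least measure with $|T(f,\pi)|\le\prod\operatorname{Lip}(\pi_i)\int|f|\,d\|T\|$, and $\mathbf M(T)=\|T\|(X)$. The functional extends to bounded Borel $f$, and $(T\llcorner A)(f,\pi)=T(f\chi_A,\pi)$. Basic example: for integrable $\theta$ on $\mathbb R^n$, $[\theta](f,\pi)=\int\theta f\det(D\pi)\,dx$. An oriented Euclidean simplex $\Delta$ thus gives a current $[\Delta]$ with mass its volume, and by Stokes $\partial[\Delta]$ is the current of the simplicial boundary.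

The following standard facts are used ([AK] = Ambrosio–Kirchheim, *Currents in metric spaces*, Acta Math. 2000; [BH] = Bridson–Haefliger).

* **(F1)** By the strengthened locality property in [AK], $T(f,\pi)=0$ if $\{f\ne0\}$ is a countable union of Borel sets on each of which some $\pi_i$ is constant. Apply this to differences: for Borel $A$, $(T\llcorner A)(f,\pi)$ depends only on $f|_A$ and $\pi_i|_A$. Extend $\pi_i|_A$ by McShane with the same Lipschitz constant: $|(T\llcorner A)(f,\pi)|\le\prod\operatorname{Lip}(\pi_i|_A)\int_A|f|\,d\|T\|$. Hence $\mathbf M(\varphi_\#(T\llcorner A))\le\operatorname{Lip}(\varphi|_A)^m\|T\|(A)$, and $\varphi_\#(T\llcorner A)$ depends only on $\varphi|_A$.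
* **(F2)** Slicing: for $T\in\mathbf I_m(X)$ and Lipschitz $u$, for a.e. $s$ we have $T\llcorner\{u>s\}\in\mathbf I_m(X)$, and $\partial(T\llcorner\{u>s\})-(\partial T)\llcorner\{u>s\}$ is concentrated on $\{u=s\}$.
* **(F3)** Integer rectifiable currents are closed under mass convergence. An integer rectifiable current whose boundary has finite mass is integral.
* **(F4)** Homotopies (Wenger, GAFA 15 (2005), §2.3): if $T\in\mathbf I_m(X)$ is a cycle with bounded support and $h:[0,1]\times X\to Y$ is Lipschitz, then
$$H(f,\pi)=\sum_i(-1)^{i+1}\int_0^1T\big(f\circ h_t\,\partial_t(\pi_i\circ h_t),(\pi_j\circ h_t)_{j\ne i}\big)\,dt$$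
defines $H=h_\#([0,1]\times T)\in\mathbf I_{m+1}(Y)$ with $\partial H=h_{1\#}T-h_{0\#}T$ and $\operatorname{spt}H\subset\overline{h([0,1]\times\operatorname{spt}T)}$.
* **(F5)** $n$-dimensional normal currents in $\mathbb R^n$ are of the form $[\theta]$ with $\theta\in BV$, $\|[\theta]\|=|\theta|\mathcal L^n$ and $\|\partial[\theta]\|=|D\theta|$ [AK, Thm 3.7]; $\theta$ is integer valued in the integer rectifiable case. For integer rectifiable $T$ of dimension $m$, $\|T\|\ll\mathcal H^m$.

From (F4) we need a mass bound that sees how $h$ behaves on different parts of $T$. Let $(A_q)$ be a countable Borel partition of $X$ up to a $\|T\|$-null set, such that $h_t|_{A_q}$ is $\lambda_q$-Lipschitz for all $t$ and $t\mapsto h_t(x)$ is $\gamma_q$-Lipschitz for $x\in A_q$. Let the $\pi_i$ be $1$-Lipschitz. On $A_q$ we have $|\partial_t(\pi_i\circ h_t)|\le\gamma_q$, and $\pi_j\circ h_t$ is $\lambda_q$-Lipschitz there. So (F1), applied to each $T\llcorner A_q$, gives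
$$|H(f,\pi)|\le(m+1)\sum_q\gamma_q\lambda_q^m\int_0^1\!\int_{A_q}|f\circ h_t|\,d\|T\|\,dt,\qquad \mathbf M(H)\le(m+1)\sum_q\gamma_q\lambda_q^m\|T\|(A_q),\tag{2.1}$$
and the contribution of $A_q$ to $H$ depends only on $h|_{[0,1]\times A_q}$.

*Two examples.* In $\mathbb R^n$ a bounded $m$-cycle $T\neq 0$, $m\ge1$, can be coned to $p\in\operatorname{spt}T$ by $h_t(x)=(1-t)x+tp$ on $\operatorname{spt}T$. Here $\lambda\le1$ and $\gamma\le\operatorname{diam}(\operatorname{spt}T)$, and $h_{1\#}T=0$ by (F1) because $h_1$ is constant. So $S=-H$ fills $T$, and $\mathbf R^n$-cycles satisfy the cone type inequality with $c=m+1$. The linear inequality fails for $\mathbf I_1(\mathbb R^2)$: two fillings of the circle of radius $R$ differ by some $[\theta]$ with $D\theta=0$ and $\theta$ integrable, so $\theta=0$. The disk is the only filling, and $\pi R^2/(2\pi R)$ is unbounded.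

**Conventions.** $N_s(A)=\{x:d(x,A)\le s\}$, a closed set. "$T$ bounded" means that $\operatorname{spt}T$ is bounded. $C$ denotes constants depending only on $k$, changing from line to line.

## 3. A hyperbolic complex with filling function at least $r\log\log r$

**Theorem 3.1.** Let $k\ge2$. There is a complete geodesic Gromov hyperbolic metric space $Y$ (a countable $(k+1)$-dimensional simplicial complex built from regular Euclidean simplices of side $1$) which admits cone type inequalities for $\mathbf I_m(Y)$, $m=1,\dots,k$, and constants $a>0$, $r_0$ with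
$$\operatorname{FV}_{k+1}(r)\ge a\,r\log\log r\qquad(r\ge r_0).$$
In particular $Y$ admits no linear isoperimetric inequality for $\mathbf I_k(Y)$.

Nothing is claimed about upper bounds for $\operatorname{FV}_{k+1}$.

The space is the $(k+1)$-skeleton of the complex $K$ of Section 1, over a base $Z$ which is the disjoint union of the vertex sets of triangulated closed hyperbolic $k$-manifolds $M_i$ with injectivity radius tending to infinity. The cycles are the fundamental cycles of the $M_i$ at height $0$. The proof has two independent halves. Sections 4–6 hold for *every* countable base $Z$: hyperbolicity and cone type inequalities. Sections 7–9 choose $Z$ and prove the lower bound. Taking the $(k+1)$-skeleton has a purpose: a $(k+1)$-current with simplicial boundary is then itself a simplicial chain, so filling becomes counting.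

## 4. The complex $Y_Z$ is hyperbolic

Let $G$ be the $1$-skeleton of $K$ with path metric $d_G$, and let $Y=Y_Z$ be the $(k+1)$-skeleton of $K$ with the length metric $d_Y$ making each simplex regular Euclidean of side $1$. $Y^n$ is the $n$-skeleton of $Y$.

**Lemma 4.1.** For $u=(x,i)$, $v=(y,j)$ in $V$ put $Q(u,v)=d(x,y)+2^{\max(i,j)}$ and $\rho(u,v)=2\log_2Q(u,v)-i-j$. Then $\rho-4\le d_G\le\rho+3$ for $u\ne v$, and $G$ is connected and Gromov hyperbolic.

*Proof.* **Step 1: the upper bound, by going up, across and down.** Let $h$ be the least integer with $2^h\ge\max(d(x,y),2^{\max(i,j)})$. Then $h\ge\max(i,j)$. Either $h=\max(i,j)$ and $2^h\le Q(u,v)$, or $2^{h-1}<d(x,y)\le Q(u,v)$; in any case $2^h\le2Q(u,v)$. Go vertically from $u$ to $(x,h)$, along at most one edge to $(y,h)$, and down to $v$. This uses at most $2h-i-j+1\le2\log_2Q+2-i-j+1=\rho+3$ edges. In particular $G$ is connected.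

**Step 2: the lower bound, by summing how far each edge can move the base point.** Take a path with $n$ edges from $u$ to $v$. Its $a$-th edge has minimal height at most $\min(i+a-1,\,j+n-a)$, since heights change by at most $1$ per edge. The two numbers add up to $i+j+n-1$, so the minimum is at most $(i+j+n-1)/2$. The edges for which the minimum is $i+a-1$ contribute distinct exponents bounded by $(i+j+n-1)/2$, hence at most $2\cdot2^{(i+j+n-1)/2}$ in total; the same holds for the others. So
$$d(x,y)\le4\cdot2^{(i+j+n-1)/2}=2^{3/2}\cdot2^{(i+j+n)/2}.$$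
Also $\max(i,j)=(i+j+|i-j|)/2\le(i+j+n)/2$. So $Q\le(2^{3/2}+1)2^{(i+j+n)/2}\le2^{(i+j+n)/2+2}$, that is, $\rho\le n+4$.

**Step 3: a multiplicative four point inequality for $Q$.** Clearly $Q(u,w)\le Q(u,v)+Q(v,w)\le2\max\{Q(u,v),Q(v,w)\}$. We claim
$$Q(u,w)Q(v,z)\le4\max\{Q(u,v)Q(w,z),\,Q(u,z)Q(v,w)\}.\tag{4.1}$$
The claim is invariant under rotating the four-cycle $u,v,w,z$, so we may assume that $Q(u,v)$ is the smallest of $Q(u,v),Q(v,w),Q(w,z),Q(z,u)$. Then $Q(u,w)\le2Q(v,w)$ and $Q(v,z)\le2\max\{Q(v,u),Q(u,z)\}=2Q(u,z)$. Multiply.

**Step 4: hyperbolicity.** Apply $2\log_2$ to (4.1) and subtract all four heights, which occur once in each product: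
$$\rho(u,w)+\rho(v,z)\le\max\{\rho(u,v)+\rho(w,z),\,\rho(u,z)+\rho(v,w)\}+4.$$
Note $\rho(u,u)=0=d_G(u,u)$. By Steps 1 and 2, $d_G$ satisfies the four point inequality on $V$ with constant $4+6+8=18$. Every point of $G$ is within $\frac12$ of a vertex, so it holds on $G$ with constant $22$. A geodesic space with a four point inequality is Gromov hyperbolic [BH, III.H.1.22]. $\square$

**Coordinates on $Y$.** For $x\in Y$ let $(x_v)_{v\in V}$ be its barycentric coordinates and $\operatorname{supp}x=\{v:x_v>0\}$, a set of at most $k+2$ elements. The map $x\mapsto(x_v)_v/\sqrt2\in\ell^2(V)$ is isometric on each simplex, because it sends vertices to points at mutual distance $1$. The distance $d_Y$ is the infimum of the lengths of *strings*, finite sequences of points with consecutive points in a common simplex. So: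

* a map that is $L$-Lipschitz on each simplex is $L$-Lipschitz on $Y$;
* the map to $\ell^2(V)$ is $1$-Lipschitz, hence simplices are isometrically embedded in $Y$ and each $x\mapsto x_v$ is $\sqrt2$-Lipschitz;
* each $Y^n$ is closed, since $\{x:\#\operatorname{supp}x\ge n+2\}$ is open.

**Lemma 4.2.** $Y$ is complete, geodesic, separable, Gromov hyperbolic, and $d_Y\le d_G\le2(k+2)d_Y+1$ on $V$.

*Proof.* $Y$ is connected and has finitely many shapes of simplices, so it is complete and geodesic by Bridson's theorem [BH, I.7.19]. $V$ is countable, so $Y$ is separable. Clearly $d_Y\le d_G$ on $V$.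

For $x\in Y$ choose $v(x)$ with $x_{v(x)}\ge\frac1{k+2}$; for a vertex $x$ choose $v(x)=x$. If $d_Y(x,y)<\frac1{\sqrt2(k+2)}$, then $|x_{v(x)}-y_{v(x)}|<\frac1{k+2}$, so $y_{v(x)}>0$. Then $v(x)$ and $v(y)$ both lie in $\operatorname{supp}y$, and $d_G(v(x),v(y))\le1$. For general $x,y$ divide a geodesic into $\lfloor\sqrt2(k+2)d_Y(x,y)\rfloor+1$ equal pieces, each shorter than $\frac1{\sqrt2(k+2)}$; then $d_G(v(x),v(y))\le2(k+2)d_Y(x,y)+1$. For vertices this is the asserted inequality.

Finally $d_Y(x,v(x))\le1$, so $d_Y(x,y)\le d_G(v(x),v(y))+2$. Thus $x\mapsto v(x)$ is a quasi-isometric embedding of the geodesic space $Y$ into the hyperbolic geodesic space $G$, and $Y$ is hyperbolic [BH, III.H.1.9]. $\square$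

## 5. From currents to simplicial chains

**Lemma 5.1.** Let $1\le n\le k+1$ and $S\in\mathbf I_n(Y)$ with $\|S\|(Y\setminus Y^n)=0$ and $\|\partial S\|(Y\setminus Y^{n-1})=0$. Then $S=\sum_\Delta\theta_\Delta[\Delta]$, a finite sum over oriented $n$-simplices, $\theta_\Delta\in\mathbb Z$, and $\mathbf M(S)=\mathrm{vol}_n\sum|\theta_\Delta|$, where $\mathrm{vol}_n$ is the volume of the regular unit $n$-simplex.

*Proof.* **Step 1: the multiplicity is constant inside each simplex.** Fix an $n$-simplex $\Delta$ and put $u(x)=\min_{v\in\Delta}x_v$, a Lipschitz function. A point of $Y^n$ with $u>0$ has $\operatorname{supp}x\supset\Delta$, so $\operatorname{supp}x=\Delta$. Hence $\{u>0\}\cap Y^n=\operatorname{int}\Delta$, and $u=0$ on $Y^{n-1}$. For a.e. $s>0$, by (F2), $S\llcorner\{u>s\}$ is integral. It is supported in $\Delta$, which is isometric to a Euclidean simplex. Since $(\partial S)\llcorner\{u>s\}=0$, its boundary is concentrated on $\{u=s\}$. By (F5) it is $[\theta_s]$ with $\theta_s\in BV$ integer valued and $D\theta_s=0$ on $\{u>s\}\cap\operatorname{int}\Delta$. This set is open and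 convex ($u$ is concave on $\Delta$), so $\theta_s$ is constant there. For $s'<s$ the restriction of $S\llcorner\{u>s'\}$ to $\{u>s\}$ is $S\llcorner\{u>s\}$, so the constant does not depend on $s$. Let $s\to0$: $S\llcorner\operatorname{int}\Delta=\theta_\Delta[\Delta]$.

**Step 2: nothing sits on the lower skeleton.** $Y^{n-1}$ is a countable union of simplices of dimension less than $n$, so $\mathcal H^n(Y^{n-1})=0$ and $\|S\|(Y^{n-1})=0$ by (F5). Hence $S$ is the sum of the $\theta_\Delta[\Delta]$. The open simplices are disjoint, which gives the mass formula, and the sum is finite because $\mathbf M(S)<\infty$. $\square$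

To use this for arbitrary cycles we must first move them into the skeleton of their own dimension. The naive way, radial projection of each simplex from its barycenter, does not control mass: if $n=m+1$, a round $m$-sphere of radius $\varepsilon$ about the barycenter of an $n$-simplex has mass of order $\varepsilon^m$ but is projected onto all of $\partial\Delta$. The remedy is to choose the center of projection by averaging. A second nuisance is that the projection is not Lipschitz near the center, so we approximate it and pass to the limit in mass.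

**Lemma 5.2.** Let $1\le m\le k$ and let $T\in\mathbf I_m(Y)$ be a bounded cycle. There are a cycle $T'\in\mathbf I_m(Y)$ with $\operatorname{spt}T'\subset Y^m\cap N_{k+1}(\operatorname{spt}T)$ and $H\in\mathbf I_{m+1}(Y)$ with $\operatorname{spt}H\subset N_{k+1}(\operatorname{spt}T)$, $\partial H=T'-T$ and $\mathbf M(T')+\mathbf M(H)\le C\,\mathbf M(T)$.

*Proof.* It suffices to do the following for $n\in\{m+1,\dots,k+1\}$ and $\operatorname{spt}T\subset Y^n$: find $T',H$ as above with $\operatorname{spt}T'\subset Y^{n-1}$ and supports in $N_1(\operatorname{spt}T)$. Then iterate for $n=k+1,k,\dots,m+1$ (at most $k$ times) and add up the $H$'s.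

**Step 1: good centers.** Let $\Delta$ be an $n$-simplex with barycenter $b_\Delta$, and let $r_n$ be its inradius. As $m<n$, $\int_{|z|\le1}|z|^{-m}dz<\infty$ in $\mathbb R^n$. By Fubini the integral of
$$a\mapsto\int_{\operatorname{int}\Delta}|x-a|^{-m}\,d\|T\|(x)$$
over $B(b_\Delta,r_n/2)$ is at most $C\|T\|(\operatorname{int}\Delta)$. So some $a=a_\Delta$ in this ball satisfies
$$\int_{\operatorname{int}\Delta}|x-a|^{-m}\,d\|T\|\le C\,\|T\|(\operatorname{int}\Delta);$$
in particular $\|T\|(\{a\})=0$. Let $g$ be the gauge of $\Delta-a$, that is, $g(z)=\inf\{t>0:z\in t(\Delta-a)\}$. As $B(0,r_n/2)\subset\Delta-a\subset B(0,1)$, we have $|z|\le g(z)\le\frac2{r_n}|z|$, and $g$, being subadditive, is $\frac2{r_n}$-Lipschitz.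

**Step 2: truncated projections on $Y^n$.** For $N\in\mathbb N$ put $G_N=\max(g,2^{-N})$ and $p_N(a+z)=a+z/G_N(z)$ on $\Delta$. This maps $\Delta$ to $\Delta$ and is the identity on $\partial\Delta$, where $g=1$. From
$$\frac z{G_N(z)}-\frac w{G_N(w)}=\frac{z-w}{G_N(z)}+w\,\frac{G_N(w)-G_N(z)}{G_N(z)G_N(w)},\qquad|w|\le G_N(w),$$
we get $|p_N(a+z)-p_N(a+w)|\le C|z-w|/G_N(z)$. Let
$$A_{\Delta,q}=\{x\in\operatorname{int}\Delta:2^{-q-1}\le g(x-a)<2^{-q}\},\qquad q\ge0.$$
These sets cover $\operatorname{int}\Delta\setminus\{a\}$, and $p_N$ is $C2^q$-Lipschitz on $A_{\Delta,q}$ for all $q,N$. For $q<N$ we have $G_N=g$ on $A_{\Delta,q}$, so $p_N$ maps $A_{\Delta,q}$ into $\partial\Delta$ and does not depend on $N$ there. Since $|x-a|\le g(x-a)<2^{-q}$ on $A_{\Delta,q}$,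
$$\sum_\Delta\sum_q2^{qm}\|T\|(A_{\Delta,q})\le\sum_\Delta\int_{\operatorname{int}\Delta}|x-a_\Delta|^{-m}\,d\|T\|\le C\,\mathbf M(T).\tag{5.1}$$
Set $p_N=\mathrm{id}$ on $Y^{n-1}$. This defines $p_N$ on $Y^n$; it maps each simplex to itself and is $C2^N$-Lipschitz on each simplex.

**Step 3: extension to a Lipschitz map of $Y$.** This is needed only so that pushforward and homotopy are defined in $Y$; the constants here depend on $N$ and do not enter the mass bounds. Suppose $p_N$ is defined on $Y^l$, $n\le l\le k$, preserves simplices and is $L$-Lipschitz on each of them. Let $\Delta$ be an $(l+1)$-simplex with barycenter $b$. On $\partial\Delta$ with its length metric $p_N$ is $L$-Lipschitz, and that metric is at most $C$ times the Euclidean one, because $l+1\ge3$. So $p_N:\partial\Delta\to\partial\Delta$ is $CL$-Lipschitz for the Euclidean metric. Put $p_N(b+s(y-b))=b+s(p_N(y)-b)$ for $y\in\partial\Delta$, $s\in[0,1]$. Let $x=b+s(y-b)$ and $x'=b+s'(y'-b)$. Since $s$ is the gauge of $\Delta-b$ at $x-b$, $|s-s'|\le C|x-x'|$. Since $s'(y-y')=(x-x')-(s-s')(y-b)$, also $s'|y-y'|\le C|x-x'|$.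 Therefore
$$p_N(x)-p_N(x')=(s-s')(p_N(y)-b)+s'(p_N(y)-p_N(y'))$$
has norm at most $C(1+L)|x-x'|$. After finitely many steps $p_N:Y\to Y$ is Lipschitz on each simplex with a uniform constant, hence Lipschitz, and it preserves simplices.

Let $h^N_t(x)=(1-t)x+tp_N(x)$, affinely in any simplex containing $x$. For fixed $t$ it is Lipschitz on each simplex, hence on $Y$, uniformly in $t$; it is $1$-Lipschitz in $t$ as simplices have diameter at most $1$. So $h^N:[0,1]\times Y\to Y$ is Lipschitz.

**Step 4: mass bounds and the limit $N\to\infty$.** Let $T_N=p_{N\#}T$ and $H_N=h^N_\#([0,1]\times T)$, so $\partial H_N=T_N-T$. Use the partition $\{Y^{n-1},A_{\Delta,q}\}$ of $Y^n$, up to a $\|T\|$-null set. On $Y^{n-1}$ the map $p_N$ is the identity and we may take $\gamma=0$. On $A_{\Delta,q}$ we may take $\gamma\le1$, $\lambda\le C2^q$. By (F1), (2.1) and (5.1), $\mathbf M(T_N)+\mathbf M(H_N)\le C\,\mathbf M(T)$. For $N<N'$ the maps agree on $Y^{n-1}$ and on $A_{\Delta,q}$ for $q<N$, so only $q\ge N$ contributes to the differences: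
$$\mathbf M(T_N-T_{N'})+\mathbf M(H_N-H_{N'})\le C\sum_\Delta\sum_{q\ge N}2^{qm}\|T\|(A_{\Delta,q})\to0,$$
as the tail of the convergent series (5.1). Let $T',H$ be the mass limits. Then $\partial T'=0$, $\partial H=T'-T$, the mass bound passes to the limit, and $T',H$ are integral by (F3).

**Step 5: supports.** The part of $T$ on $Y^{n-1}$ stays there, and the parts on $A_{\Delta,q}$ with $q<N$ are sent into $\partial\Delta\subset Y^{n-1}$. So $\|T_N\|(Y\setminus Y^{n-1})\le C\sum_\Delta\sum_{q\ge N}2^{qm}\|T\|(A_{\Delta,q})\to0$, and $T'$ is concentrated on the closed set $Y^{n-1}$. All maps move points by at most $1$, so the supports lie in $N_1(\operatorname{spt}T)$. $\square$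

## 6. Cone type inequalities for $Y_Z$

For large simplicial cycles the filling goes straight up until all base points look close to each other. This costs a bounded number of simplices per simplex and per level.

**Lemma 6.1.** Let $1\le m\le k$ and let $z$ be a simplicial $m$-cycle in $K$ whose vertex set has $d_G$-diameter $\le n$, $n\ge1$ an integer. Then $z=\partial c$ for a simplicial $(m+1)$-chain $c$ with $|c|_1\le(3m+4)\,n\,|z|_1$ and vertices within $d_G$-distance $3n$ of vertices of $z$.

*Proof.* Let $z\ne0$, and let $l_0$ be the minimal height of the vertices of $z$; all heights are $\le l_0+n$. Put $\varphi_l(x,j)=(x,\max(j,l))$.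

**Step 1: if $\tau$ is a simplex with all heights $\ge l-1$, then $\tau\cup\varphi_l(\tau)$ is a simplex.** If $\tau$ has no vertex of height $l-1$, then $\varphi_l=\mathrm{id}$ on $\tau$. Otherwise all heights of $\tau\cup\varphi_l(\tau)$ lie in $\{l-1,l\}$. Consider a pair of distinct vertices with minimal height $l-1$. One member is a vertex of $\tau$ of height $l-1$, and the other has the base point of a vertex of $\tau$; since vertices of $\tau$ are adjacent or equal, the base distance is $\le2^{l-1}$. In a pair with both heights $l$, both base points belong to vertices of $\tau$, whose heights are $l-1$ or $l$, so the distance is $\le2^l$. All pairs are adjacent.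

**Step 2: the prism operator between consecutive levels.** Fix a total order on $V$. For a simplex $v_0<\dots<v_m$ with heights $\ge l-1$ put
$$P_l[v_0,\dots,v_m]=\sum_a(-1)^a[v_0,\dots,v_a,\varphi_lv_a,\dots,\varphi_lv_m].$$
By Step 1 the tuples span simplices. The usual identity $\partial P_l+P_l\partial=\varphi_{l\#}-\mathrm{id}$ holds for ordered tuples. Sending an oriented simplex to its increasing tuple is a chain map, because faces of increasing tuples are increasing, and ordered chains map to oriented chains by a chain map. Composing, we get the identity for oriented chains.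

**Step 3: climbing.** Put $z^{(l_0)}=z$ and $z^{(l)}=\varphi_{l\#}z^{(l-1)}$ for $l_0<l\le L:=l_0+3n$. All heights in $z^{(l-1)}$ are $\ge l-1$, so
$$\partial P_lz^{(l-1)}=z^{(l)}-z^{(l-1)},\qquad|P_lz^{(l-1)}|_1\le(m+1)|z|_1.$$
All vertices of $z^{(L)}$ have height $L$, because $l_0+n\le L$.

**Step 4: at height $L$ everything is one simplex.** A path of $\le n$ edges between vertices of $z$ has heights $\le l_0+2n$, so base points of vertices of $z$ have distance $\le n2^{l_0+2n}\le2^{l_0+3n}=2^L$. Hence the vertices of $z^{(L)}$ span a simplex of $K$, perhaps of large dimension. Since $m\ge1$, the cycle $z^{(L)}$ is the boundary of its cone from one of its vertices, a chain $c_L$ with $|c_L|_1\le|z|_1$.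

Altogether $z=\partial c$ with $c=c_L-\sum_lP_lz^{(l-1)}$ and $|c|_1\le(3n(m+1)+1)|z|_1\le(3m+4)\,n\,|z|_1$. All vertices of $c$ are of the form $(x,l)$ with $(x,j)$ a vertex of $z$ and $|l-j|\le3n$. $\square$

Note what this construction does *not* do: it never makes $|z^{(l)}|_1$ smaller. In the circle example of Section 1 one could improve on it; over hyperbolic manifolds we shall see that one cannot.

**Proposition 6.2.** $Y$ admits cone type inequalities for $\mathbf I_m(Y)$, $1\le m\le k$.

*Proof.* Let $T\ne0$ be a bounded $m$-cycle, $A=\operatorname{spt}T$, $\mathsf d=\operatorname{diam}A$. Then $\mathsf d>0$, since $\|T\|\ll\mathcal H^m$ and $m\ge1$. Let $r_0=\frac1{20(k+2)}$.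

**Case 1: $\mathsf d\le r_0$. We contract $A$ onto a simplex common to all its points, and inside it to a point.** Let $A'=N_{\mathsf d}(A)$, so $\operatorname{diam}A'\le3\mathsf d$, and let $\sigma=\{v:x_v>0\ \forall x\in A'\}$. If $v\notin\sigma$, some $x'\in A'$ has $x'_v=0$, so $x_v\le3\sqrt2\,\mathsf d$ for $x\in A'$. At most $k+2$ coordinates of $x$ are nonzero, hence
$$\sum_{v\notin\sigma}x_v\le5(k+2)\mathsf d\le\tfrac14\qquad(x\in A').\tag{6.1}$$
So $\sigma\ne\emptyset$; it is a simplex contained in $\operatorname{supp}x$ for all $x\in A'$, and $w(x):=\sum_{v\in\sigma}x_v\ge\frac34$ on $A'$. Let $\varrho(x)=\sum_{v\in\sigma}\frac{x_v}{w(x)}v\in|\sigma|$. Within a simplex $\Delta\supset\sigma$, $\varrho$ is $C$-Lipschitz on the convex set $\{w\ge\frac34\}$. Fix $x_0\in A$, and for $x\in A'$ put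
$$h_t(x)=\begin{cases}(1-2t)\,x+2t\,\varrho(x)&t\in[0,\tfrac12]\ \text{(in a simplex containing }x),\\(2-2t)\,\varrho(x)+(2t-1)\,\varrho(x_0)&t\in[\tfrac12,1]\ \text{(in }|\sigma|).\end{cases}$$
Within a simplex $\Delta\supset\sigma$, each $h_t$ is $C$-Lipschitz on $\Delta\cap\{w\ge\frac34\}$.

*$h_t$ is $C$-Lipschitz on $A$.* Distinct points $x,y\in A$ are joined by strings of length arbitrarily close to $d_Y(x,y)\le\mathsf d$ and less than $2\mathsf d$. Every point of such a string is within $\mathsf d$ of $x$ or $y$, so the string, with its straight segments, lies in $A'$. Each segment lies in one simplex, and that simplex contains $\sigma$ because $\sigma\subset\operatorname{supp}x''$ for every $x''\in A'$. Adding up over the segments gives $d_Y(h_t(x),h_t(y))\le C\,d_Y(x,y)$. (This is why $\sigma$ was defined with $A'$ and not with $A$.)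

*Speed.* In a simplex containing $x\in A$, the coordinates of $x$ and $\varrho(x)$ differ by $2(1-w(x))$ in $\ell^1$-norm, so $|x-\varrho(x)|\le C(1-w(x))\le C\mathsf d$ by (6.1). Also $|\varrho(x)-\varrho(x_0)|\le C\mathsf d$ by the Lipschitz property of $h_{1/2}=\varrho$. So $t\mapsto h_t(x)$ is $C\mathsf d$-Lipschitz for $x\in A$, and $h:[0,1]\times A\to Y$ is Lipschitz.

Regard $T$ as a current in the complete space $A$. Since $h_1$ is constant and $m\ge1$, $h_{1\#}T=0$ by (F1). So $S=-h_\#([0,1]\times T)$ has $\partial S=T$, and (2.1) with the trivial partition gives $\mathbf M(S)\le C\mathsf d\,\mathbf M(T)$.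

**Case 2: $\mathsf d\ge r_0$. We deform into the skeleton and climb.** Take $T',H$ from Lemma 5.2; $\mathbf M(H)\le C\,\mathbf M(T)\le C\mathsf d\,\mathbf M(T)$. If $T'=0$ take $S=-H$. Otherwise, by Lemma 5.1, $T'$ is given by a finite simplicial cycle $z$ with $|z|_1\le C\,\mathbf M(T)$. Its vertices lie in $\operatorname{spt}T'\subset N_{k+1}(A)$, so by Lemma 4.2 they have $d_G$-diameter $\le n$ for an integer $n\ge1$ with $n\le C(\mathsf d+1)\le C\mathsf d$. Lemma 6.1 gives a filling of $z$ by simplices of dimension $m+1\le k+1$. These belong to $Y$, and we get $S'$ with $\partial S'=T'$ and $\mathbf M(S')\le Cn|z|_1\le C\mathsf d\,\mathbf M(T)$. Then $S=S'-H$ satisfies $\partial S=T'-(T'-T)=T$ and $\mathbf M(S)\le C\mathsf d\,\mathbf M(T)$. $\square$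

## 7. Closed hyperbolic manifolds with large injectivity radius, and the volume of geodesic simplices

We now need closed hyperbolic $k$-manifolds in which large balls lift to $\mathbb H^k$, with volume under control.

**Lemma 7.1.** For $k\ge2$ there are torsion free, orientation preserving, cocompact lattices $\Gamma_1\supset\Gamma_2\supset\cdots$ in $\operatorname{Isom}(\mathbb H^k)$ and $B>0$ with $d_i:=[\Gamma_1:\Gamma_i]\le e^{Bi}$, $d_i\to\infty$ and $\ell_i:=\inf\{d(x,\gamma x):x\in\mathbb H^k,\ 1\ne\gamma\in\Gamma_i\}>3i$.

*Proof.* **Step 1: one cocompact arithmetic lattice.** Let $\mathcal O=\mathbb Z[\sqrt2]$, let $\varsigma$ be the nontrivial automorphism of $\mathbb Q(\sqrt2)$, and let $f=x_1^2+\dots+x_k^2-\sqrt2\,x_{k+1}^2$. Then $f$ has signature $(k,1)$ and $f^\varsigma$ is positive definite. Let $\mathbf G$ be the restriction of scalars of $SO(f)$ from $\mathbb Q(\sqrt2)$ to $\mathbb Q$, a semisimple $\mathbb Q$-group with $\mathbf G(\mathbb R)=SO(f;\mathbb R)\times SO(f^\varsigma;\mathbb R)$. The group $\mathbf G(\mathbb Q)=SO(f;\mathbb Q(\sqrt2))$ contains no unipotent element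 $\ne1$: via $\varsigma$ it embeds into the compact group $SO(f^\varsigma;\mathbb R)$, whose elements are diagonalizable over $\mathbb C$. By the theorem of Borel–Harish-Chandra and Mostow–Tamagawa, $SO(f;\mathcal O)$ is a cocompact lattice in $\mathbf G(\mathbb R)$. As the second factor is compact, it projects injectively onto a cocompact lattice in $SO(f;\mathbb R)$. So $\Gamma_0=SO(f;\mathcal O)\cap SO(f;\mathbb R)^0$ is a cocompact lattice acting on $\mathbb H^k$ by orientation preserving isometries.

**Step 2: congruence subgroups move the base point far.** For $q\in\mathbb N$ let $\Gamma(q)$ be the kernel of $\Gamma_0\to GL_{k+1}(\mathcal O/q\mathcal O)$, a normal subgroup of index at most $(q^2)^{(k+1)^2}=q^{2(k+1)^2}$. Let $1\ne\gamma\in\Gamma(q)$, and let $\alpha\ne0$ be an entry of $\gamma-1$. Then $\alpha\in q\mathcal O$, so its norm is a nonzero integer multiple of $q^2$ and $|\alpha||\alpha^\varsigma|\ge q^2$. Since $\gamma^\varsigma$ lies in the compact group $O(f^\varsigma;\mathbb R)$, $|\alpha^\varsigma|\le C$. To bound $|\alpha|$, conjugate $f$ by a fixed diagonal matrix to $x_1^2+\dots+x_k^2-x_{k+1}^2$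 and use the Cartan decomposition $\gamma=\kappa a_t\kappa'$, with $\kappa,\kappa'$ in the compact stabilizer of $o$ and $a_t$ a boost of length $t=d(o,\gamma o)$. The entries of $a_t$ are at most $e^t$, so $|\alpha|\le Ce^{d(o,\gamma o)}$. Together, $d(o,\gamma o)\ge2\log q-C$.

**Step 3: they move every point far.** Let $R$ be such that each point of $\mathbb H^k$ is in $\bigcup_{g\in\Gamma_0}B(go,R)$. If $d(x,go)\le R$, then
$$d(x,\gamma x)\ge d(go,\gamma go)-2R=d(o,g^{-1}\gamma g\,o)-2R,$$
and $g^{-1}\gamma g\in\Gamma(q)\setminus\{1\}$ by normality. So $d(x,\gamma x)\ge2\log q-C_0$ for all $x\in\mathbb H^k$, with some $C_0\ge0$.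

**Step 4: the tower.** Choose $q_0$ with $2\log q_0-C_0>3$ and put $\Gamma_i=\Gamma(q_0^i)$, $i\ge1$. These are nested, and $\ell_i\ge2i\log q_0-C_0\ge i(2\log q_0-C_0)>3i$. Torsion elements fix points of $\mathbb H^k$, so $\Gamma_i$ is torsion free. Also $d_i\le q_0^{2(k+1)^2i}$, which gives $B$. Finally $\mathbb H^k/\Gamma_i$ contains an embedded ball of radius $\ell_i/2\to\infty$, so its volume $d_i\operatorname{vol}(\mathbb H^k/\Gamma_1)$ tends to infinity, and $d_i\to\infty$. $\square$

For the failure of the linear inequality alone, only $\ell_i\to\infty$ and $\ell_i>3$ will be used. The index bound serves only for the rate $\log\log r$.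

**Lemma 7.2.** For $k\ge2$ every geodesic $k$-simplex in $\mathbb H^k$ has volume at most $v_k:=\pi/(k-1)!$.

*Proof.* For $k=2$ this is Gauss–Bonnet. Let $k\ge3$. A nondegenerate simplex is the cone from a vertex $p$ over the opposite face $F$. In polar coordinates at $p$, with $r(\vartheta)$ the distance to $F$ in direction $\vartheta$, its volume is
$$\int\!\int_0^{r(\vartheta)}\sinh^{k-1}s\,ds\,d\vartheta\le\frac1{k-1}\int\sinh^{k-1}r(\vartheta)\,d\vartheta,$$
since $\frac d{ds}\sinh^{k-1}s=(k-1)\sinh^{k-2}s\cosh s\ge(k-1)\sinh^{k-1}s$. The face $F$ is a radial graph, with area element $\sinh^{k-1}r\,\sqrt{1+|\nabla r|^2/\sinh^2r}\;d\vartheta\ge\sinh^{k-1}r\,d\vartheta$, so its $(k-1)$-volume is at least $\int\sinh^{k-1}r(\vartheta)\,d\vartheta$. As $F$ is a geodesic simplex in a copy of $\mathbb H^{k-1}$, the volume in question is at most $v_{k-1}/(k-1)=v_k$ by induction. $\square$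

**The base space.** Let $M_i=\mathbb H^k/\Gamma_i$ and $\nu=\operatorname{vol}(M_1)$, so $\operatorname{vol}(M_i)=d_i\nu$. Fix a smooth triangulation of $M_1$, so fine that its lift $\tilde\tau$ to $\mathbb H^k$ has simplices of diameter $\le1$, and let $N_\tau$ be the number of its $k$-simplices. Let $\tau_i=\tilde\tau/\Gamma_i$, and let $Z_i\subset M_i$ be its finite vertex set with the metric of $M_i$. Since $\ell_i>3$, the vertices of each simplex of $\tau_i$ are distinct.

Let $J_i\ge0$ be the largest integer with
$$3\cdot2^{J_i}<\ell_i.\tag{7.1}$$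
It exists because $\ell_i>3$, and by maximality $J_i\ge\log_2(\ell_i/6)\ge\log_2i-1$. This $J_i$ is the height up to which $M_i$ can be recognized: up to there, edges of the complex lift uniquely to $\mathbb H^k$. Choose increasing numbers $D_i\ge\operatorname{diam}M_i$ with $D_i>2^{J_i}$. Let $Z=\bigsqcup_iZ_i$, with the given metric on $Z_i$ and
$$d(x,y)=D_{\max(i,i')}\qquad\text{for }x\in Z_i,\ y\in Z_{i'},\ i\ne i'.$$
The triangle inequality: if $x,y\in Z_i$ and $w\in Z_{i'}$, $i'\ne i$, then $d(x,y)\le D_i\le d(x,w)+d(w,y)$ and $d(x,w)=d(y,w)$; for three different components $i,i',i''$, $\max(i,i'')$ is at most $\max(i,i')$ or $\max(i',i'')$, and $D$ is increasing. The large distances $D_i$ prevent edges between different components at the heights that matter. From now on $Y=Y_Z$ for this $Z$.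

**The cycles.** Let $z_i$ be the sum of the positively oriented $k$-simplices of $\tau_i$, with vertices placed at height $0$. Adjacent vertices of $\tau_i$ have distance $\le1=2^0$, so $z_i$ is a simplicial $k$-chain of $Y$. It is a cycle because $M_i$ is closed and oriented, and $|z_i|_1\le N_\tau d_i$. Let $T_i\in\mathbf I_k(Y)$ be the corresponding current: $\partial T_i=0$ and
$$\mathbf M(T_i)\le\mathrm{vol}_k\,N_\tau\,d_i.\tag{7.2}$$

## 8. A bounded cocycle and its height-weighted version

**The cocycle $\omega$.** The aim is to assign to a $k$-simplex of the complex the signed volume of its straightened lift. Let $\sigma$ be a simplex of $K$ with all vertices in $Z_i\times\{0,\dots,J_i\}$. By (1.1) its base points $x_0,\dots,x_n$ have pairwise distance $\le2^{J_i}$ (some may coincide).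

**Step 1: lifting.** Fix a lift $\tilde x_0$, and let $\tilde x_a$ be a lift of $x_a$ with $d(\tilde x_0,\tilde x_a)\le2^{J_i}$. It is unique: two such lifts would differ by an element of $\Gamma_i$ with displacement $\le2\cdot2^{J_i}<\ell_i$. For all $a,b$, the lift of $x_b$ within $2^{J_i}$ of $\tilde x_a$ is at distance at most
$$2^{J_i}+2^{J_i}+2^{J_i}=3\cdot2^{J_i}<\ell_i$$
from $\tilde x_b$ (pass through $\tilde x_a$ and $\tilde x_0$), hence equals $\tilde x_b$. So the lifted tuple is well defined up to $\Gamma_i$, independent of the choice of the initial vertex, and compatible with faces. This is where the factor $3$ in (7.1) is used.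

**Step 2: definition and boundedness.** For $k$-simplices put
$$\omega(\sigma)=\int_{\mathrm{str}(\tilde x_0,\dots,\tilde x_k)}d\mathrm{vol}_{\mathbb H^k},$$
where $\mathrm{str}$ is the straight simplex $t\mapsto$ normalized $\sum_at_a\tilde x_a$ in the hyperboloid model. Isometries act linearly there, so $\mathrm{str}$ depends equivariantly on the vertices, and $\Gamma_i$ preserves orientation, so $\omega(\sigma)$ does not depend on the lift. If the $\tilde x_a$ are linearly independent, $\mathrm{str}$ is a diffeomorphism onto the geodesic simplex they span; otherwise its image lies in a proper geodesic subspace and $\omega(\sigma)=0$. Thus $\omega$ is well defined and alternating, and $|\omega|\le v_k$ by Lemma 7.2.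

**Step 3: $\delta\omega=0$ on $(k+1)$-simplices with vertices in $Z_i\times\{0,\dots,J_i\}$.** Here $\delta\omega(\sigma)=\omega(\partial\sigma)=\sum_a(-1)^a\omega(\partial_a\sigma)$, where $\partial_a\sigma$ omits the $a$-th vertex. The lifted tuple is compatible with faces, and faces of straight simplices are straight. So the claim is Stokes' theorem for the pullback of the closed form $d\mathrm{vol}$ under the straight $(k+1)$-simplex.

**Step 4: $\omega(z_i)=\operatorname{vol}(M_i)$.** Let $g:\mathbb H^k\to\mathbb H^k$ map each simplex of $\tilde\tau$ to the straight simplex with the same vertices via barycentric coordinates. It is continuous, smooth on each simplex and $\Gamma_i$-equivariant, so it descends to $\bar g:M_i\to M_i$. Moving $x$ to $g(x)$ along the geodesic between them is an equivariant homotopy, so $\bar g$ is homotopic to the identity. The lifted tuples of the simplices of $z_i$ are the vertex tuples of simplices of $\tilde\tau$, as these have diameter $\le1\le2^{J_i}$. So $\omega(z_i)$ is the integral of $d\mathrm{vol}$ over the image under $\bar g$ of the fundamental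 cycle of $M_i$, and
$$\omega(z_i)=\int_{M_i}\bar g^*d\mathrm{vol}=\operatorname{vol}(M_i)=d_i\nu.\tag{8.1}$$

We can now prove what Section 1 suggested. Suppose $c'$ is a chain of $(k+1)$-simplices with vertices in $Z_i\times\{0,\dots,J_i\}$ and $\partial c'=z'-z_i$. Then $\omega(z')-\omega(z_i)=(\delta\omega)(c')=0$, so $\operatorname{vol}(M_i)=\omega(z')\le v_k|z'|_1$, that is,
$$|z'|_1\ge\operatorname{vol}(M_i)/v_k .$$
However $z_i$ is moved within these heights, it never has fewer than $\operatorname{vol}(M_i)/v_k$ simplices.

This is a statement about the moving cycle; we need one about the size of the filling. One would like to cut the filling at each height $j\le J_i$, observe that each cut has at least $\operatorname{vol}(M_i)/v_k$ simplices, and add over $j$. The clean way to do all the cuts at once is to multiply $\omega$ by a function of the height which drops by $1$ per level and reaches $0$ at height $J_i$. The coboundary of the product is "$df\wedge\omega$" and so is bounded, while its value on $z_i$ is $J_i\operatorname{vol}(M_i)$. The vanishing at $J_i$ also settles what happens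 higher up, where lifts are no longer unique and components become connected.

**The cochain $\alpha$.** Let $f(x,j)=\max(0,J_i-j)$ for $x\in Z_i$ and every $i$. For a $k$-simplex $\sigma$ put $\alpha(\sigma)=\bar f(\sigma)\,\omega(\sigma)$ if for some $i$ all vertices of $\sigma$ lie in $Z_i\times\{0,\dots,J_i\}$, where $\bar f(\sigma)$ is the mean of $f$ over the vertices; otherwise put $\alpha(\sigma)=0$.

**Lemma 8.1.** $|\delta\alpha|\le(k+2)v_k$ on all $(k+1)$-simplices $\sigma=[v_0,\dots,v_{k+1}]$.

*Proof.* **Case 1: for some $i$ all vertices lie in $Z_i\times\{0,\dots,J_i\}$.** Since $\delta\omega(\sigma)=0$, we may subtract $f(v_0)\,\delta\omega(\sigma)$: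
$$\delta\alpha(\sigma)=\sum_{a=0}^{k+1}(-1)^a\big(\bar f(\partial_a\sigma)-f(v_0)\big)\,\omega(\partial_a\sigma).$$
Heights in $\sigma$ differ by at most $1$, so $|\bar f(\partial_a\sigma)-f(v_0)|\le1$. There are $k+2$ terms, each at most $v_k$ in absolute value.

**Case 2: otherwise.** We show $f=0$ at all vertices of $\sigma$; then $\alpha$ vanishes on all faces and $\delta\alpha(\sigma)=0$. Suppose first that base points from at least two components occur. Then every vertex of $\sigma$, say over $Z_i$ and of height $j$, is adjacent to a vertex over some $Z_{i'}$, $i'\ne i$. By (1.1), $2^j\ge D_{\max(i,i')}\ge D_i>2^{J_i}$, so $j>J_i$ and $f=0$ there. If all base points lie in one $Z_i$, some height is $\ge J_i+1$, hence all heights are $\ge J_i$ and $f=0$. $\square$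

For $k=1$ this argument has no counterpart with a bound independent of $i$: $\omega$ would be the signed length of an edge, which at height $j$ is only bounded by $2^j$. This matches the circle of Section 1, where the filling is linear.

## 9. The lower bound for the filling volume

*Proof of Theorem 3.1.* By Lemma 4.2 and Proposition 6.2, $Y$ is complete, geodesic, Gromov hyperbolic, and admits cone type inequalities for $\mathbf I_m(Y)$, $m=1,\dots,k$.

**Step 1: every filling is a simplicial chain, and $\alpha$ counts it.** Let $q\in\mathbb N$, and let $S\in\mathbf I_{k+1}(Y)$ with $\partial S=qT_i$. Since $Y=Y^{k+1}$ and $\|\partial S\|$ is concentrated on $Y^k$, Lemma 5.1 with $n=k+1$ shows that $S$ is a finite simplicial chain $c$ with $\mathbf M(S)=\mathrm{vol}_{k+1}|c|_1$. The boundary of the current of an oriented simplex is its simplicial boundary, so comparing multiplicities on $k$-simplices gives $\partial c=qz_i$. Since $f=J_i$ on the vertices of $z_i$, (8.1) and Lemma 8.1 give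
$$q\,J_i\,d_i\,\nu=q\,J_i\,\omega(z_i)=\alpha(qz_i)=(\delta\alpha)(c)\le(k+2)v_k|c|_1.$$
Hence
$$\operatorname{Fillvol}(qT_i)\ge a_1\,q\,d_iJ_i,\qquad a_1=\frac{\mathrm{vol}_{k+1}\,\nu}{(k+2)v_k}>0.\tag{9.1}$$

**Step 2: no linear inequality.** Take $q=1$. By (7.2), $\mathbf M(T_i)\le\mathrm{vol}_kN_\tau d_i$, and by (9.1), $\operatorname{Fillvol}(T_i)\ge a_1d_iJ_i$, with $J_i\to\infty$. So $\operatorname{Fillvol}(T_i)/\mathbf M(T_i)$ is unbounded, and $Y$ admits no linear isoperimetric inequality for $\mathbf I_k(Y)$.

**Step 3: the rate, using multiples of $T_i$ to reach every $r$.** For large $r$ let $i$ be maximal with $\mathrm{vol}_kN_\tau d_i\le r$; it exists since $d_i$ is nondecreasing and $d_i\to\infty$. Let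
$$q=\Big\lfloor\frac r{\mathrm{vol}_kN_\tau d_i}\Big\rfloor\ge\frac r{2\,\mathrm{vol}_kN_\tau d_i}.$$
Then $\mathbf M(qT_i)\le r$, and by (9.1) $\operatorname{Fillvol}(qT_i)\ge a_2\,r\,J_i$ with $a_2=a_1/(2\,\mathrm{vol}_kN_\tau)$. By maximality of $i$ and Lemma 7.1, $e^{B(i+1)}\ge d_{i+1}>r/(\mathrm{vol}_kN_\tau)$. So $i\ge B^{-1}\log r-C'$ with $C'$ independent of $r$, and $J_i\ge\log_2i-1\ge\frac12\log\log r$ for large $r$. Thus
$$\operatorname{FV}_{k+1}(r)\ge\frac{a_2}2\,r\log\log r\qquad\text{for all large }r.\qquad\blacksquare$$
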